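# Rational cubics with contact of order nine with a plane curve

Everything is over $\mathbb C$. Throughout, $V=H^0(\mathbb P^2,\mathcal O(3))$ is the space of cubic forms, $\dim V=10$. The problem treated here comes from Giosuè Muratore, "Relative Gromov-Witten and maximal contact conics", arXiv:2401.08487 (2024).

## 1. Contact orders, jets, principal parts, and the discriminant of a cubic

**Definition 1 (contact order).** Let $\nu:\tilde Y\to\mathbb P^2$ be an immersion of a smooth curve and $F$ a form. The contact order of $F$ with $\tilde Y$ at $p$ is $\operatorname{ord}_p(F):=\operatorname{ord}_p\nu^*F$, the order of vanishing at $p$ of the pullback. The image of a small neighborhood of $p$ is a smooth germ, called the branch at $p$. The same definition applies to any smooth analytic germ $\Gamma\subset\mathbb P^2$. Contact orders are additive: $\operatorname{ord}_p(FG)=\operatorname{ord}_p(F)+\operatorname{ord}_p(G)$. A flex is a point where the tangent line has contact $\ge3$; it is ordinary if that contact is exactly $3$.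

Example. On the germ $y=x^3+\cdots$ at the origin, the line $y=0$ has contact $3$ and every other line has contact $\le 1$. A smooth conic through the origin tangent to $y=0$ is $y=cx^2+\cdots$ with $c\ne0$, so it has contact $2$; any other smooth conic has contact $\le1$. Hence a smooth conic has contact at most $2$ at an ordinary flex.

**Definition 2 (maximal contact).** Let $C$ be a rational plane curve of degree $n$ with normalization $f:\mathbb P^1\to\mathbb P^2$. The contact order of $C$ with a plane curve $Y$ at $q\in\mathbb P^1$ is $\operatorname{mult}_qf^*Y$. The curve $C$ has maximal contact with $Y$ if this equals $3n$ for some $q$. For a rational cubic (an irreducible rational curve of degree $3$) maximal contact means contact order $9$.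

Example. The contact order is measured on one branch of $C$. The cubic $y^2=x^2(x+1)$ is parametrized by $x=s^2-1$, $y=s(s^2-1)$, with a node at the origin, where $s=\pm1$. The line $y=x$ pulls back to $(s^2-1)(s-1)=(s-1)^2(s+1)$, so its contact orders are $2$ at $s=1$ and $1$ at $s=-1$, while the intersection multiplicity at the node is $3$.

**Definition 3 (nodal and cuspidal cubics).** A nodal cubic is an irreducible cubic with one ordinary node. A cuspidal cubic is an irreducible cubic with a cusp.

We recall that an irreducible singular cubic has exactly one singular point, is nodal or cuspidal, and has normalization $\mathbb P^1$; so a rational cubic is the same as an irreducible singular cubic. All nodal cubics are projectively equivalent, and all cuspidal cubics are projectively equivalent to $yz^2=x^3$. The pairs $(F,n)$ with $F$ singular at $n$ form a projective bundle over $\mathbb P^2$ with fiber $\mathbb P^6$. So they form an irreducible variety of dimension $8$, in which the nodal pairs are open and nonempty, and the cuspidal pairs satisfy one further condition (the quadratic part at $n$ degenerates). Hence nodal cubics form a family of dimension $8$, and cuspidal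 cubics one of dimension $7$.

At a cusp $v^2=u^3$, a smooth germ has contact $\le3$: if $v$ has order $1$ on the germ, the order of $v^2-u^3$ is $2$; if $v$ has order $\ge2$, then $u$ has order $1$ and the order is $3$.

Example. The affine curve $Y=X^3$ is a cuspidal cubic, with cusp at infinity, at $[X:Y:Z]=[0:1:0]$. Its smooth points are $(s,s^3)$, and $s=0$ is a flex. It has a property that we shall use twice.

**Lemma 1 (the missing exponent).** Let $G(X,Y)$ be a polynomial of degree $\le3$. Then $G(s,s^3)$ is a combination of $s^i$ with $i\in\{0,1,\dots,7,9\}$. If it is divisible by $(s-s_0)^9$ with $s_0\neq0$, it is zero.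

Proof. The ten monomials $1,X,X^2,X^3,Y,XY,X^2Y,Y^2,XY^2,Y^3$ restrict to $s^i$ with $i=0,1,2,3,3,4,5,6,7,9$. A multiple of $(s-s_0)^9$ of degree $\le 9$ is $c(s-s_0)^9$, whose $s^8$-coefficient is $-9cs_0$. Since $s^8$ does not occur, $c=0$. $\square$

**Definition 4 (discriminant).** Let $\Delta\subset\mathbb P(V)$ be the set of singular cubics. By the description above it is the image of an irreducible $8$-dimensional variety and contains the $8$-dimensional family of nodal cubics as a dense subset, so it is an irreducible hypersurface. Its irreducible equation $\operatorname{disc}$ has degree $12$, which is the classical value $3(n-1)^2$ for plane curves of degree $n=3$.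

For $g\in GL_3$ the polynomial $F\mapsto\operatorname{disc}(F\circ g)$ is again an equation of $\Delta$, so it is $\chi(g)\operatorname{disc}(F)$ with $\chi$ a character of $GL_3$, that is, a power $\det^m$. Taking $g=t\cdot\mathrm{id}$ gives $t^{36}=t^{3m}$, hence
$$\operatorname{disc}(F\circ g)=\det(g)^{12}\operatorname{disc}(F).\tag{1}$$

Example. On the Weierstrass cubics $YZ^2-X^3-aXY^2-bY^3$, let $g=\operatorname{diag}(t^2,1,t^3)$. Then $F\circ g$ equals $t^6$ times the Weierstrass cubic with $(a,b)$ replaced by $(t^{-4}a,t^{-6}b)$. By (1), $t^{72}\operatorname{disc}(t^{-4}a,t^{-6}b)=t^{60}\operatorname{disc}(a,b)$. So $\operatorname{disc}$ is a combination of $a^3$ and $b^2$. Such a cubic is singular iff $4a^3+27b^2=0$, so $\operatorname{disc}$ is a nonzero constant times $4a^3+27b^2$.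

**Definition 5 (principal parts).** Let $M$ be a line bundle on a smooth projective curve $\tilde Y$ of genus $g$, and $K=K_{\tilde Y}$. The bundle $P^m(M)$ has as fiber at $p$ the space of sections of $M$ modulo $(m+1)$-st order vanishing at $p$, that is, Taylor expansions to order $m$. It has rank $m+1$ and graded pieces $M\otimes K^i$, $0\le i\le m$. If $W$ is an $r$-dimensional space of sections of $M$, the determinant of $W\otimes\mathcal O\to P^{r-1}(M)$ is the Wronskian, a section of $\det P^{r-1}(M)$. We recall that its order at $p$ is $\sum_i(h_i-i)$, where $h_0<\dots<h_{r-1}$ are the vanishing orders at $p$ of elements of $W$.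

Example. Take $M=\nu^*\mathcal O(1)$ of degree $d$ and $W$ the linear forms. The map $W\otimes\mathcal O\to P^1(M)$ is surjective, because $\nu$ is an immersion, and its kernel at $p$ is spanned by the equation of the tangent line. So the tangent lines form a line bundle of degree $-\deg P^1(M)=-(2d+2g-2)$. For a smooth plane curve, $2g-2=d(d-3)$ and this is $-d(d-1)$.

**Definition 6 (normal bundle of an immersion).** $N_\nu=\nu^*T_{\mathbb P^2}/T_{\tilde Y}$, a line bundle of degree $3d-(2-2g)=3d+2g-2$.

Example. For $Y\subset\mathbb P^2$ smooth of degree $d$ the degree is $3d+d(d-3)=d^2$, as it should be, since $N=\mathcal O_Y(d)$.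

**Definition 7 ($8$-jets).** The $8$-jet of a smooth germ $\Gamma$ at $p$ is the subscheme of $\Gamma$ of length $9$ supported at $p$. A length-$9$ scheme at $p$ is of this form iff it is curvilinear, that is, contained in a smooth germ. If $\Gamma$ is $y=\sum_k y_k(x-x_0)^k$, the jet has coordinates $x_0,y_0,\dots,y_8$; so $8$-jets form a smooth irreducible variety of dimension $10$. By construction $\operatorname{ord}_p(F)\ge9$ iff the $8$-jet is contained in $\{F=0\}$.

Example. The scheme defined by $\mathfrak m_p^2$ has a two-dimensional tangent space, so no curvilinear scheme contains it.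

## 2. Rational cubics of contact nine: the number $6d(19d-44)$

Let $Y$ be a general smooth plane curve of degree $d\ge3$. A rational curve of degree $n$ meets $Y$ in $dn$ points counted with multiplicity, and contact order $3n$ at one point is the contact for which one expects only finitely many curves of degree $n$. For $n=1$ the curves with maximal contact are the inflectional lines. For $n=2$ they are Cayley's sextactic conics, whose number for general $Y$ is $3d(4d-9)$. For $n=3$: nodal cubics form an $8$-dimensional family, a nodal cubic with a point on it has $9$ parameters, and contact $9$ at that point is $9$ conditions. How many such cubics are there? The conjecture is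
$$N_d=6d(19d-44),\qquad d\ge3.$$
It is true. The results are as follows.

Let $\nu:\tilde Y\to\mathbb P^2$ be an immersion, birational onto its image, of a smooth connected projective curve of genus $g$, with image of degree $d\ge4$. At each $p\in\tilde Y$ some cubic has contact $\ge9$, since this is $9$ linear conditions on a $10$-dimensional space. Assume:

* (A1) every line has contact $\le3$ at every $p\in\tilde Y$;
* (A2) for every $p$ there is exactly one cubic $C_p=\{F_p=0\}$ with $\operatorname{ord}_p(F_p)\ge9$;
* (A3) $C_p$ is never cuspidal and never contains a smooth conic; and if $C_p$ is nodal with node at $\nu(p)$, then $\operatorname{ord}_p(F_p)=9$.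

**Theorem A.** Under (A1)–(A3),
$$\sum_{(C,p)}\bigl(\operatorname{ord}_p(C)-8\bigr)=78\,d+114\,(2g-2),$$
the sum being over pairs with $C$ a nodal cubic, smooth at $\nu(p)$, and $\operatorname{ord}_p(C)\ge9$. For $Y$ smooth of degree $d$ the right side is $78d+114d(d-3)=6d(19d-44)$.

**Theorem B.** A general smooth $Y$ of degree $d\ge4$ has exactly $6d(19d-44)$ rational cubics with maximal contact. All are nodal; their contact points are distinct, are smooth points of the cubics, and are not flexes of $Y$.

**Theorem C.** A smooth cubic $E$ with $j(E)\ne0$ has exactly $234=6\cdot3\cdot(19\cdot3-44)$ rational cubics with maximal contact, all nodal. If $j(E)=0$ the number is $225$ ($216$ nodal and $9$ cuspidal).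

Since a general cubic has $j\ne0$, Theorems B and C together prove the conjecture for all $d\ge3$.

## 3. Wronskian counts for lines and conics, and a pencil at a flex of a cubic

**Lines.** Let $Y$ be smooth of degree $d\ge3$ with ordinary flexes only. The linear forms have vanishing orders $0,1,2$ at a non-flex and $0,1,3$ at a flex. So the Wronskian vanishes exactly at the flexes, simply, and their number is $\deg P^2(\mathcal O_Y(1))=3d+3(2g-2)=3d+3d(d-3)=3d(d-2)$. For an immersed curve satisfying (A1) the same argument gives
$$\phi=3d+3(2g-2)\tag{2}$$
flexes. If $d\ge4$ this is at least $12-6>0$.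

**Conics.** Take the same $Y$ and the $6$-dimensional space of conics; no conic contains $Y$. At a flex $y=x^3+\cdots$, the monomials $1,x,x^2,y,xy,y^2$ have orders $0,1,2,3,4,6$, so the Wronskian has order $1$. At a non-flex, where $y$ has order $2$, the monomials $1,x,x^2,xy,y^2$ have orders $0,1,2,3,4$, so there is exactly one conic of contact $h\ge5$ and the Wronskian has order $h-5$. This conic is smooth, because two lines have total contact $\le4$ at a non-flex. Hence
$$\sum_{\text{smooth conics, contact }h\ge6}(h-5)=\bigl(12d+15d(d-3)\bigr)-3d(d-2)=3d(4d-9),$$
the sextactic number, with multiplicities. The flexes enter as a correction: there the conic of highest contact is the double tangent line.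

**A smooth cubic at one of its flexes.** Let $E$ be $yz^2=x^3+axy^2+by^3$ and $p=[0:0:1]$, a flex with tangent line $y=0$. The cubics with contact $\ge9$ at $p$ include $E$ and $y^3$; we shall see in Section 8 that they form exactly this pencil. Its members other than $y^3$ are
$$yz^2=x^3+axy^2+b'y^3,$$
singular iff $4a^3+27b'^2=0$. If $a\ne0$, that is $j(E)\neq0$, there are two such values $b'$. The corresponding cubics are nodal, because $x^3+ax+b'$ then has a double but not a triple root. If $a=0$ there is one, $yz^2=x^3$, cuspidal. This already accounts for the special role of $j=0$ in Theorem C.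

**Where the Wronskian stops.** For cubics the Wronskian is the determinant of $V\otimes\mathcal O\to P^9(\nu^*\mathcal O(3))$. It detects points where some cubic has contact $\ge10$, and says nothing about whether that cubic is rational. In degrees $1$ and $2$ a smooth curve is rational, so maximal contact was a linear condition. In degree $3$ rationality is the nonlinear equation $\operatorname{disc}=0$. So one imposes only the $9$ linear conditions, which leaves one cubic $C_p$ for each point $p$, and asks for which $p$ the discriminant of $C_p$ vanishes.

## 4. The cubic $C_p$, its discriminant, and the overcount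

We prove Theorem A in this section and the next two. Assume (A1)–(A3).

**Step 1: the possible shapes of $C_p$.** The purpose is to know every way in which $C_p$ can be singular. We claim that for each $p$ the cubic $C_p$ is one of:

* smooth;
* type N: nodal and smooth at $\nu(p)$;
* type N′: nodal with node at $\nu(p)$, the branch of $\tilde Y$ having contact exactly $8$ with one branch of $C_p$ and $1$ with the other;
* type F: $3\ell$, where $p$ is an ordinary flex with tangent $\ell$; and this occurs at every flex.

At a flex with tangent $\ell$, the contact of $\ell$ is exactly $3$ by (A1), so $3\ell$ has contact $9$ and $C_p=3\ell$ by (A2). If $C_p$ is reducible or nonreduced, it contains no smooth conic by (A3), so it is a product of three lines. Each has contact $\le3$ and the total is $\ge9$, so each has contact exactly $3$; a line with contact $\ge2$ is the tangent line, so all three equal it, and $p$ is a flex. If $C_p$ is irreducible and singular, it is nodal by (A3). Suppose its node is $\nu(p)$. By (A3) the contacts of the branch of $\tilde Y$ with the two branches of $C_p$ add up to $9$. The two branches are transverse, so the branch of $\tilde Y$ is tangent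 to at most one of them and has contact $1$ with the other. The contacts are $8$ and $1$. $\square$

**Step 2: the line bundle of the $F_p$ and the section $D$.** The purpose is to turn "$C_p$ is singular" into the zeros of a section of known degree. Put $L=\nu^*\mathcal O(3)$. The map $V\otimes\mathcal O_{\tilde Y}\to P^8(L)$ has, at $p$, kernel the cubics with contact $\ge9$ at $p$. By (A2) this is one-dimensional at every point, and the target has rank $9$, so the map is surjective and its kernel is a line bundle $\mathcal L$ with fiber $\langle F_p\rangle$ and
$$-\deg\mathcal L=\sum_{i=0}^8\bigl(3d+i(2g-2)\bigr)=27d+36(2g-2).$$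
Since $\operatorname{disc}$ has degree $12$, $D:=\operatorname{disc}(F_p)$ is a section of $\mathcal L^{-12}$, so
$$\deg D=324d+432(2g-2).$$
The zeros of $D$ are exactly the points of types N, N′, F. Concretely, if $F_t$ is a local generator of $\mathcal L$ near $p$, then $\operatorname{ord}_pD$ is the order in $t$ of $\operatorname{disc}(F_t)$.

If only type N occurred, with simple zeros, $\deg D$ would be the answer. But for a smooth quartic $\deg D=12\cdot108+12\cdot 144=3024$, while the conjectured number is $6\cdot4\cdot32=768$. The excess comes from two sources. The first is the flexes, which always exist by (2), where $C_p$ is a triple line, a very singular point of $\Delta$. The second is type N′, where $C_p$ is singular but its branches have contact only $8$ and $1$, so it does not have maximal contact; moreover we do not know how many such points there are. So we need the local order of $D$ at both, and an independent count of type N′. A second section supplies that count.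

**Step 3: the section $\gamma$ that sees singularities at the contact point.** The form $F_p$ vanishes at $\nu(p)$ and its differential there vanishes on $T_p\tilde Y$, so $F_p\mapsto dF_p|_{\nu(p)}$ is a section $\gamma$ of $\mathcal L^{-1}\otimes N_\nu^*\otimes L$, of degree
$$\deg\gamma=27d+36(2g-2)-(3d+2g-2)+3d=27d+35(2g-2).$$
It vanishes exactly where $C_p$ is singular at $\nu(p)$, that is, at types N′ and F. To compute with $\gamma$, evaluate $dF_t$ at the moving point $p_t$ on any nonvanishing vector field transverse to the branch. As a check on the construction, replace cubics by tangent lines as in the example after Definition 5: the degree becomes $(2d+2g-2)-(3d+2g-2)+d=0$, in agreement with the fact that a line is never singular.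

The plan is to prove the following local orders:

| type of $C_p$ | $\operatorname{ord}_pD$ | $\operatorname{ord}_p\gamma$ |
|---|---|---|
| N | $\operatorname{ord}_p(C_p)-8$ | $0$ |
| N′ | $9m$ | $m$ |
| F | $10$ | $1$ |

Here $m\ge1$ may depend on the point. The combination $\deg D-9\deg\gamma$ then eliminates type N′ whatever the number of such points and their $m$ may be.

## 5. Flexes: a rescaling that replaces the triple line by a cuspidal cubic

Let $p$ be a flex. At $F_p=\ell^3$ the first-order behavior of $\operatorname{disc}$ gives no information. The way around is to rescale coordinates so that the branch tends to $Y=X^3$. The rescaled cubics then tend to the cuspidal cubic $Y-X^3$, near which the discriminant behaves like $4a^3+27b^2$ in suitable coefficients $a$, $b$. We shall find $a=O(\lambda^4)$ and $b\sim\lambda^5$, so that $b^2$ wins with order $10$. Here are the details.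

**Step 4: a normal form of the branch.** The purpose is to remove the low-order coefficients. Choose affine coordinates with $p$ the origin and tangent $y=0$; after scaling, the branch is $y=x^3+a_4x^4+\cdots$. Projective changes of coordinates only multiply $\operatorname{disc}$ by a nonzero constant, by (1). We apply three of them in succession, writing $X,Y$ for the new coordinates.

* $X=\frac{x}{1+\beta x}$, $Y=\frac y{1+\beta x}$. Here $x=\frac X{1-\beta X}$ and $1+\beta x=\frac1{1-\beta X}$, so $Y=(1-\beta X)y=X^3(1-\beta X)^{-2}+a_4X^4+\cdots=X^3+(a_4+2\beta)X^4+\cdots$. Choose $\beta$ to make the $X^4$-coefficient $0$.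
* With $a_4=0$: $X=x+\alpha y$, $Y=y$. Then $x=X-\alpha Y=X-\alpha X^3+O(X^5)$, so $Y=X^3+(a_5-3\alpha)X^5+\cdots$. Choose $\alpha$ to make the $X^5$-coefficient $0$.
* With $a_4=a_5=0$: $X=\frac x{1+\delta y}$, $Y=\frac y{1+\delta y}$. Then $x=X(1+\delta y)=X+\delta X^4+\cdots$, so $x^3=X^3+3\delta X^6+\cdots$, and $Y=y-\delta y^2+\cdots=x^3+(a_6-\delta)x^6+\cdots=X^3+(a_6+2\delta)X^6+\cdots$. Choose $\delta$ to make the $X^6$-coefficient $0$.

So we may assume the branch is
$$y=h(x)=x^3+a_7x^7+a_8x^8+\cdots .$$
Moreover $a_8\neq0$. On the branch $xy^2=x^7+O(x^{11})$, so $y-x^3-a_7xy^2=a_8x^8+O(x^9)$. If $a_8=0$, both this cubic and $y^3$ would have contact $\ge9$ at $p$, against (A2).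

**Step 5: the rescaled cubic $G_\lambda$.** The purpose is to find the moving cubic to sufficient accuracy. For small $\lambda\ne0$ let $p_\lambda$ be the point of the branch with $x=\lambda$, and put $x=\lambda X$, $y=\lambda^3Y$. The branch becomes
$$Y=h_\lambda(X)=\lambda^{-3}h(\lambda X)=X^3+\lambda^4a_7X^7+\lambda^5a_8X^8+O(\lambda^6),$$
analytic near $(\lambda,X)=(0,1)$, and $p_\lambda$ becomes the point $X=1$. Let $e_\lambda:V\to\mathbb C[X]/(X-1)^9$ be restriction of cubics (as polynomials of degree $\le 3$ in $X,Y$) to $Y=h_\lambda(X)$, modulo $(X-1)^9$. It is analytic in $\lambda$ and $e_\lambda-e_0=O(\lambda^4)$.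

Let $W\subset V$ be the span of the nine monomials other than $X^3$, namely $1,X,X^2,Y,XY,X^2Y,Y^2,XY^2,Y^3$. Under $Y=X^3$ they become $X^i$ with $i\in\{0,1,2,3,4,5,6,7,9\}$, which are independent polynomials. By Lemma 1 with $s_0=1$, no nonzero combination of them is divisible by $(X-1)^9$. So $e_0|_W$ is injective, hence bijective onto the $9$-dimensional target, and $\ker e_0=\langle Y-X^3\rangle$. For small $\lambda$, $e_\lambda|_W$ is still bijective. So $\ker e_\lambda$ is spanned by a unique $G_\lambda$ with $X^3$-coefficient $-1$, namely $G_\lambda=-X^3+(e_\lambda|_W)^{-1}e_\lambda(X^3)$, analytic in $\lambda$, with $G_0=Y-X^3$. Write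
$$G_\lambda=(Y-X^3)+R_\lambda,\qquad R_\lambda\in W .$$
Since $e_0(Y-X^3)=0$ and $e_\lambda(G_\lambda)=0$, we have $e_0(R_\lambda)=e_0(G_\lambda)=-(e_\lambda-e_0)(G_\lambda)=O(\lambda^4)$, so $R_\lambda=O(\lambda^4)$. Inserting this once more, and using $(e_\lambda-e_0)(Y-X^3)=h_\lambda-X^3$ and $(e_\lambda-e_0)(R_\lambda)=O(\lambda^8)$,
$$e_0(R_\lambda)=-(h_\lambda-X^3)+O(\lambda^8)=-\lambda^4a_7X^7-\lambda^5a_8X^8+O(\lambda^6).$$
Here $X^7=e_0(XY^2)$, but $X^8$ is the missing exponent. From $(X-1)^9=X^9-9X^8+36X^7-\cdots$ we get, modulo $(X-1)^9$,
$$X^8\equiv\tfrac19X^9+4X^7+(\text{terms of degree}\le6).$$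
Applying $(e_0|_W)^{-1}$, we read off that in $R_\lambda$:

* the coefficient of $Y^3$ is $-\frac{a_8}9\lambda^5+O(\lambda^6)$;
* the coefficient of $XY^2$ is $O(\lambda^4)$;
* all other coefficients are $O(\lambda^5)$.

**Step 6: $\operatorname{disc}(G_\lambda)$ has order exactly $10$.** Homogenize with $Z$, write $[X^iY^jZ^k]$ for the coefficient of a monomial, and give it weight $6-2i-3k$. By (1) with $g=\operatorname{diag}(t^2,1,t^3)$, whose determinant is $t^5$, every monomial of $\operatorname{disc}$ (a product of $12$ coefficients) has $\sum(2i+3k)=60$, so its total weight is $72-60=12$. The weights are: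

| coefficient of | $X^3$ | $YZ^2$ | $X^2Z$ | $XZ^2$ | $Z^3$ | $XYZ$ | $X^2Y$ | $Y^2Z$ | $XY^2$ | $Y^3$ |
|---|---|---|---|---|---|---|---|---|---|---|
| weight | $0$ | $0$ | $-1$ | $-2$ | $-3$ | $1$ | $2$ | $3$ | $4$ | $6$ |

Consider a monomial of $\operatorname{disc}$ with $\beta$ factors $[Y^3]$, $\alpha$ factors $[XY^2]$, and $n$ factors other than $[X^3],[YZ^2],[XY^2],[Y^3]$. The latter have weight at most $3$, so $6\beta+4\alpha+3n\ge12$. Evaluated at $G_\lambda$, its order in $\lambda$ is at least $5\beta+4\alpha+5n$.

* If $\beta\ge2$, the order is $\ge10$, and it can be $10$ only for $\beta=2$, $\alpha=n=0$.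
* If $\beta=1$, then $4\alpha+3n\ge6$, so $\alpha+n\ge2$ and the order is $\ge5+8=13$.
* If $\beta=0$, then $4\alpha+3n\ge12$, so the order is $\ge4\alpha+5n\ge12$.

A monomial in $[Y^3],[X^3],[YZ^2]$ alone is determined by (1) for diagonal matrices: each variable has total degree $12$ over the twelve factors. So $X$ forces $[X^3]^4$, $Z$ forces $[YZ^2]^6$, and then $Y$ forces $[Y^3]^2$. Thus the only monomial that can have order $10$ is
$$[Y^3]^2[X^3]^4[YZ^2]^6 .$$
It occurs in $\operatorname{disc}$ with nonzero coefficient: the cubic $YZ^2-X^3-Y^3$ is smooth, its discriminant is nonzero, and only this monomial can contribute to it. In $G_\lambda$ we have $[X^3]=-1$, $[YZ^2]=1+O(\lambda^5)$, $[Y^3]=-\frac{a_8}9\lambda^5+O(\lambda^6)$ with $a_8\ne0$. So $\operatorname{disc}(G_\lambda)$ has order exactly $10$.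

**Step 7: back to $\mathcal L$; $\operatorname{ord}_pD=10$ and $\operatorname{ord}_p\gamma=1$.** The form $G_\lambda$ lives in coordinates depending on $\lambda$, so we must undo the rescaling. Put
$$F_\lambda(x,y)=\lambda^4G_\lambda(x/\lambda,y/\lambda^3).$$
Its restriction to the branch vanishes to order $\ge9$ at $x=\lambda$. Its coefficient of $x^iy^k$ is $\lambda^{4-i-3k}$ times that of $X^iY^k$ in $G_\lambda$. For $y^3$ this is $\lambda^{-5}(-\frac{a_8}9\lambda^5+O(\lambda^6))=-\frac{a_8}9+O(\lambda)$; for $xy^2$ it is $\lambda^{-3}O(\lambda^4)=O(\lambda)$; for $y^2$ and $x^2y$ it is $\lambda^{-2}O(\lambda^5)$ and $\lambda^{-1}O(\lambda^5)$; for $x^3$ and $y$ it is $-\lambda$ and $\lambda(1+O(\lambda^5))$; for $1,x,x^2,xy$ the exponent of $\lambda$ is $\ge0$ and the coefficient of $G_\lambda$ is $O(\lambda^5)$. So $F_\lambda$ is analytic in $\lambda$ and $F_0=-\frac{a_8}9y^3\ne0$. As $x=\lambda$ is a local coordinate on $\tilde Y$, $F_\lambda$ is a local generator of $\mathcal L$ near $p$. The substitution $\operatorname{diag}(\lambda^{-1},\lambda^{-3},1)$ has determinant $\lambda^{-4}$, so by (1)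
$$\operatorname{disc}(F_\lambda)=(\lambda^4)^{12}(\lambda^{-4})^{12}\operatorname{disc}(G_\lambda)=\operatorname{disc}(G_\lambda),$$
of order $10$. The vector field $\partial_y$ is transverse to the branch, and at $p_\lambda$
$$\partial_yF_\lambda=\lambda^4\lambda^{-3}\,\partial_YG_\lambda(1,h_\lambda(1))=\lambda(1+O(\lambda^4)),$$
so $\operatorname{ord}_p\gamma=1$. $\square$

Since flexes exist by (2), it follows that $D\not\equiv0$ and $\gamma\not\equiv0$.

## 6. Nodal $C_p$, and the end of the proof of Theorem A

**Step 8: the discriminant near a nodal cubic.** The purpose is a local equation of $\Delta$ that we can compute with. Let $F_0$ be a nodal cubic with node $n$. Since $\Delta$ is reduced, it is smooth at its general point, with $d\operatorname{disc}\ne0$ there. Nodal cubics are a single $PGL_3$-orbit, dense in $\Delta$, so this holds at every nodal cubic.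

Work in an affine chart containing $n$. The dehomogenized $F_0$ has a nondegenerate critical point at $n$ with critical value $0$. By the implicit function theorem, each $F$ near $F_0$ has a unique critical point $c(F)$ near $n$, analytic in $F$. By the holomorphic Morse lemma with parameters there are functions $U,V$ near $n$, analytic in $F$ and the point, and coordinates on the plane for each $F$, with
$$F=UV-\varepsilon(F),\qquad \varepsilon(F)=-F(c(F)).\tag{3}$$
(Here $V$ denotes a coordinate; no confusion with the space of cubics will arise.) Differentiating at $F_0$ and using that $dF_0$ vanishes at $n$, we get $d\varepsilon_{F_0}(H)=-H(n)$, which is not identically $0$ in $H$. By compactness of $\mathbb P^2$, the singular points of a cubic near $F_0$ lie near $n$; so such an $F$ is singular iff its critical value at $c(F)$ is zero, that is, iff $\varepsilon(F)=0$. Thus $\varepsilon$ and $\operatorname{disc}$ are two local equations of the same germ, both with nonzero differential at $F_0$. Hence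
$$\operatorname{disc}=\text{unit}\cdot\varepsilon,\qquad d\operatorname{disc}_{F_0}(H)=c\,H(n),\quad c\ne0.\tag{4}$$

**Step 9: type N′, $\operatorname{ord}_pD=9\operatorname{ord}_p\gamma$.** The node sits at the contact point, so we use (3) along the branch itself. Let $t$ be a local coordinate on $\tilde Y$ at $p$, $p_t$ the point with coordinate $t$, and $F_t$ a local generator of $\mathcal L$. By (3), $F_t=U_tV_t-\varepsilon_t$ near the node, where we name $U,V$ so that $\{V_0=0\}$ has contact $8$ with the branch of $\tilde Y$ and $\{U_0=0\}$ is transverse to it. Let $s$ be the coordinate of a variable point on the branch. The function $u=U_t(\nu(s))$ vanishes at $(t,s)=(0,0)$, and its $s$-derivative there is nonzero by transversality. So for small $t$ it is a coordinate on the branch, and along the branch $V_t=G_t(u)$ with $G_t(u)$ analytic in $(t,u)$. Put $u_0(t)=U_t(\nu(p_t))$, so $u_0(0)=0$.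

For each $t$ the function $uG_t(u)-\varepsilon_t$, which is $F_t$ on the branch, vanishes to order $\ge9$ at $u=u_0(t)$. Expanding in powers of $u-u_0(t)$,
$$uG_t(u)-\varepsilon_t=(u-u_0(t))^9\,w_t(u)$$
with $w$ analytic in $(t,u)$, and $w_0(0)\ne0$ because $F_0$ has contact exactly $9$ by (A3). Setting $u=0$ gives $-\varepsilon_t=-u_0(t)^9w_t(0)$, that is,
$$\varepsilon_t=u_0(t)^9\,w_t(0).$$
By (4), $\operatorname{ord}_pD=9\operatorname{ord}u_0$. On the other hand $\partial_{V_t}$ is transverse to the branch, since at $t=0$ the branch is tangent to $\{V_0=0\}$ at $p$. Evaluating $dF_t$ on it at $p_t$ gives $U_t(\nu(p_t))=u_0(t)$. So $\operatorname{ord}_p\gamma=\operatorname{ord}u_0$, which is finite because $\gamma\not\equiv0$. $\square$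

**Step 10: type N, $\operatorname{ord}_pD=\operatorname{ord}_p(C_p)-8$ and $\operatorname{ord}_p\gamma=0$.** The second equality holds because $C_p$ is smooth at $\nu(p)$. For the first, we find the first-order direction in which $C_p$ moves and apply (4). Let $F_0=F_p$ and $\operatorname{ord}_p(F_0)=9+k$. This is finite, because $\nu(\tilde Y)$ is irreducible of degree $\ge4$ and so does not lie in a cubic. Let $x$ be a local coordinate on $\tilde Y$ at $p$, and choose a complement $V'$ of $\langle F_0\rangle$ in the space of cubics. Normalizing the $F_0$-component to $1$, the generator of $\mathcal L$ at the point $x=t$ is $F_t=F_0+E_t$ with $E_t\in V'$ and $E_0=0$. If $E_t\equiv0$, then $F_0$ would vanish at all points of the branch near $p$; its zero at $p$ is isolated, so $E_t\not\equiv0$. Write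
$$E_t=t^eH+O(t^{e+1}),\qquad 0\neq H\in V',\ e\ge1 .$$
Since $H\notin\langle F_0\rangle$, (A2) gives $h:=\operatorname{ord}_p(H)\le8$.

Let $T_i$ denote the $i$-th Taylor coefficient at $x=t$ of the restriction to the branch. Since $F_t$ has contact $\ge9$ at $x=t$, we have $T_i(F_0)+T_i(E_t)=0$ for $0\le i\le8$. If $F_0=cx^{9+k}(1+O(x))$ on the branch, $c\ne0$, then
$$T_i(F_0)=c\tbinom{9+k}{i}t^{9+k-i}(1+O(t)),\qquad T_i(E_t)=t^e\bigl(T_i(H)|_{t=0}+O(t)\bigr).$$
For $i=h$ we have $T_h(H)|_{t=0}\ne0$, so comparing orders gives $e=9+k-h$. For $i=8$ the left expression has order exactly $k+1$ and the right one order $\ge e$, so $e\le k+1$. Together, $h\ge8$; hence $h=8$ and $e=k+1$. By (4),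
$$\operatorname{disc}(F_t)=c'H(n)\,t^{k+1}+O(t^{k+2}),\qquad c'\ne0,$$
where $n$ is the node of $C_p$.

It remains to see that $H(n)\ne0$. Suppose $H(n)=0$. Then $H$ and $C_p$ meet with multiplicity $\ge2$ at $n$. Next consider $\nu(p)\ne n$. There $C_p$ is smooth and has contact $\ge9$ with the branch, so the two germs have the same $8$-jet: in local coordinates $(x,v)$ with $C_p=\{v=0\}$ the branch is $v=O(x^9)$. So the restrictions of $H$ to the two germs agree modulo $x^9$, and $H$ has order $8$ on $C_p$ too. The total intersection number is $\ge10>9$. As $C_p$ is irreducible, Bézout forces $H\in\langle F_0\rangle$, a contradiction. So $\operatorname{ord}_pD=k+1=\operatorname{ord}_p(C_p)-8$. $\square$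

**Step 11: adding up.** By Steps 7, 9 and 10,
$$\deg D=\sum_{\mathrm N}(\operatorname{ord}_p(C_p)-8)+9\sum_{\mathrm N'}\operatorname{ord}_p\gamma+10\phi,\qquad \deg\gamma=\sum_{\mathrm N'}\operatorname{ord}_p\gamma+\phi .$$
Eliminating the sum over N′ and using (2),
$$\begin{aligned}\sum_{\mathrm N}(\operatorname{ord}_p(C_p)-8)&=\deg D-9\deg\gamma-\phi\\&=324d+432(2g-2)-243d-315(2g-2)-3d-3(2g-2)\\&=78d+114(2g-2).\end{aligned}$$
A pair $(C,p)$ as in Theorem A has $C=C_p$ by (A2) and is of type N, and conversely. For smooth $Y$, $2g-2=d(d-3)$ gives $78d+114d^2-342d=114d^2-264d=6d(19d-44)$. This proves Theorem A. $\blacksquare$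

For a smooth quartic satisfying (A1)–(A3), the overcount of Section 4 is now explained. There are $\phi=24$ flexes, contributing $240$. The type N′ points contribute $9(\deg\gamma-\phi)=9(248-24)=2016$. And $3024-240-2016=768$.

## 7. Dimension counts for a general curve of degree $d\ge4$

To prove Theorem B we must show that a general smooth $Y$ satisfies (A1)–(A3), that all weights in Theorem A are $1$, and that pairs correspond to cubics. Let $S'$ be the variety of $8$-jets whose contact with the tangent line is $2$ or $3$. It is open in the variety of Definition 7, hence smooth and irreducible of dimension $10$. All sets of jets below are images of algebraic families, hence constructible.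

**Step 12: jets impose independent conditions.** We show that every $j\in S'$ imposes $9$ independent conditions on forms of degree $d\ge4$. Take affine coordinates with the point at the origin and tangent line $y=0$. On the germ, $x$ has order $1$ and $y$ has order $k\in\{2,3\}$. For $k=2$ the monomials $1,x,x^2,x^3,x^4,x^3y,x^2y^2,xy^3,y^4$ have orders $0,1,\dots,8$. For $k=3$ the monomials $1,x,x^2,x^3,x^4,x^2y,y^2,xy^2,x^2y^2$ have orders $0,1,\dots,8$. All have degree $\le4$, so restriction to $j$ is surjective.

Consequently, if $B\subset S'$ is constructible with $\dim B\le8$, the incidence set $\{(j,Y):j\in B,\ j\subset Y\}$ has dimension $\le8+\dim|\mathcal O(d)|-9<\dim|\mathcal O(d)|$. So a general $Y$ contains no $j\in B$.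

**Step 13: (A1).** For a given line $\ell$ and point on it, contact $\ge4$ is $4$ independent conditions, since forms of degree $d$ restrict onto $H^0(\ell,\mathcal O(d))$. Pairs (point on line) form a $3$-dimensional family. So it does not occur on a general $Y$. In particular all $8$-jets of $Y$ lie in $S'$.

**Step 14: (A2).** Let $B_1\subset S'$ be the set of jets contained in all members of some pencil of cubics $\langle F,G\rangle$. We show $\dim B_1\le8$; by Step 12, (A2) then holds for general $Y$. Given such a $j$ at $p$, choose a smooth analytic germ $\Gamma$ with $8$-jet $j$ that lies in no algebraic curve; for instance, if $j$ is $y=P(x)$ modulo $x^9$, take $y=P(x)+x^9e^x$, which is not an algebraic function. Then contacts with $\Gamma$ are finite and additive, and lines have contact $\le3$. We distinguish cases by the degree of $\gcd(F,G)$.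

(i) $F,G$ coprime. The scheme $F=G=0$ has length $9$ and contains $j$, so it equals $j$. By Bertini the general member is smooth away from $p$. Not all members are singular at $p$: otherwise $(F,G)\subset\mathfrak m_p^2$, and $j$ would contain the scheme defined by $\mathfrak m_p^2$, which is impossible by the example after Definition 7. So a general member $E$ is a smooth cubic; another member cuts on it the divisor $9p$, so $9p\in|\mathcal O_E(3)|$, and $j$ is the $8$-jet of $E$ at $p$.

Pairs $(E,p)$ with $E$ a smooth cubic and $9p\in|\mathcal O_E(3)|$ form a $9$-dimensional family: with $o$ a flex of $E$, $\mathcal O_E(3)\cong\mathcal O_E(9o)$, so the condition is $9(p-o)\sim0$, which has $81$ solutions. Consider the map $(E,p)\mapsto j$. For our $j$, all general members of the pencil give this same $j$, so its fiber over $j$ has dimension $\ge1$. Hence these $j$ form a set of dimension $\le9-1=8$.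

(ii) $F=AF'$, $G=AG'$ with $A$ a line and $F',G'$ coprime conics. Then $A$ has contact $\le3$, so $F'$ and $G'$ have contact $\ge6$ with $\Gamma$, and both contain the length-$6$ scheme given by the $5$-jet of $\Gamma$. But two coprime conics meet in a scheme of length $4$. This case does not occur.

(iii) $A$ a conic, $F',G'$ distinct lines. One of the two lines is not tangent to $\Gamma$, so it has contact $\le1$, and $A$ has contact $\ge8$. Two lines have contact $\le6$, so $A$ is a smooth conic. A smooth conic with a point on it has $5+1=6$ parameters and determines the $7$-jet; the coordinate $y_8$ remains free. So these $j$ form a family of dimension $\le7$. $\square$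

**Step 15: (A3).** Let $Y$ be general, so that (A1) and (A2) hold, and suppose (A3) fails at $p$, with jet $j\in S'$. One of the following holds.

(a) $C_p$ is cuspidal. Contact at a cusp is $\le3$ by Section 1, so $p$ is a smooth point of $C_p$ and $j$ is the $8$-jet of a cuspidal cubic at a smooth point. Such jets form a set of dimension $\le7+1=8$.

(b) $C_p=Q\cup\ell'$ with $Q$ a smooth conic. If $\ell'$ has contact $3$, then $p$ is an ordinary flex, $Q$ has contact $\le2$ by the example after Definition 1, and the total is $\le5$, impossible. So $\ell'$ has contact $\le2$ and $Q$ has contact $\ge7$. Then $Q$ and $p$ ($6$ parameters) determine the $6$-jet, and $y_7,y_8$ are free: dimension $\le8$.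

(c) $C_p$ is nodal with node at $p$ and contact $\ge10$. As in Step 1, $Y$ has contact $1$ with one branch, so contact $\ge9$ with the other, and $j$ is the $8$-jet of a branch of a nodal cubic at its node. Nodal cubics form an $8$-dimensional family and each has two branches: dimension $\le8$.

By Step 12 a general $Y$ avoids all three. $\square$

**Step 16: all contacts at type N points are exactly $9$.** This makes all weights in Theorem A equal to $1$. Pairs $(C,p)$ with $C$ nodal and $p$ a smooth point of $C$ form a $9$-dimensional family. Forms of degree $d$ restrict onto $H^0(C,\mathcal O_C(d))$, because $H^1(\mathbb P^2,\mathcal O(d-3))=0$. As $C$ is integral of arithmetic genus $1$, this space has dimension $3d$. Forms with contact $\ge10$ at $p$ map to $H^0(\mathcal O_C(d)(-10p))$, of dimension $3d-10$ since $3d-10>0$. These are $10$ conditions, against a $9$-dimensional family, so a general $Y$ has no such contact.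

**Step 17: distinct points give distinct cubics.** We show that for general $Y$ no nodal cubic has contact $\ge9$ with $Y$ at two different smooth points. By Bézout this requires $3d\ge18$; assume so. Triples $(C,q,q')$ with $C$ nodal and $q\ne q'$ in the normalization $\mathbb P^1$ form a $10$-dimensional family. The space $H^0(\mathcal O_C(d))$, of dimension $3d$, onto which forms of degree $d$ restrict, injects into $H^0(\mathcal O_{\mathbb P^1}(3d))$. The sections vanishing to order $\ge9$ at $q$ and at $q'$ lie in a space isomorphic to $H^0(\mathcal O_{\mathbb P^1}(3d-18))$, of dimension $3d-17$. The codimension is $\ge3d-(3d-17)=17>10$, so a general $Y$ has no such cubic.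

**Step 18: conclusion for $d\ge4$.** Let $Y$ be general, and let $C$ be a rational cubic with $\operatorname{mult}_qf^*Y=9$, $p=f(q)$. The intersection multiplicity of $C$ and $Y$ at $p$ is $\ge9$, so $C=C_p$ by (A2). As $C$ is irreducible and singular, it is of type N or N′ by Step 1. In type N′ the two branches have contact $8$ and $1$ with $Y$, so no $q$ over $p$ has contact order $9$; hence $C$ is of type N. Conversely, at a type N point $p$ the cubic $C_p$ is nodal and smooth at $p$. So with $q$ the point over $p$, $\operatorname{mult}_qf^*Y$ is the intersection multiplicity at $p$, which is $9$ by Step 16. Distinct type N points give distinct cubics by Step 17, distinct cubics have distinct contact points by (A2), and type N points are not flexes by Step 1. So $N_d$ is the left side of Theorem A with all weights $1$, and $N_d=6d(19d-44)$. This proves Theorem B. $\blacksquare$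

## 8. Smooth cubics: pencils at the $9$-torsion points

For $d=3$ the assumption (A2) fails at every point $p$ with $9p\in|\mathcal O_E(3)|$: there is a whole pencil of cubics with contact $\geq 9$, containing $E$ itself. This turns the problem into counting singular members of $81$ pencils. Let $E$ be a smooth cubic, $o$ a flex of $E$ taken as origin.

**Step 19: reduction to pencils.** Let $C$ be a rational cubic with contact order $9$ at $q$, and $p=f(q)$. Then $C\ne E$, since $E$ is not rational, and by Bézout $C\cdot E=9p$. The curve $C$ is smooth at $p$: at a cusp the contact would be $\le3$, and at a node the second branch would give $C\cdot E\ge10$. Moreover $9p\in|\mathcal O_E(3)|$. Conversely, an integral singular cubic $C$, smooth at $p$, with $C\cdot E=9p$ is rational and has contact order $9$ at $p$. Since $\mathcal O_E(3)\cong\mathcal O_E(9o)$, the admissible $p$ are the $81$ points of $E[9]$, of which the $9$ points of $E[3]$ are the flexes.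

Fix such a $p$. The restriction $V\to H^0(E,\mathcal O_E(3))$ is surjective with kernel spanned by the equation of $E$, and $h^0(\mathcal O_E(3)(-9p))=h^0(\mathcal O_E)=1$. So the cubics containing the length-$9$ scheme $9p\subset E$ form a pencil $\Lambda_p\ni E$. Any two distinct members generate the same ideal as $E$ and any other member, so they intersect exactly in the scheme $9p$.

All members contain the tangent vector of $E$ at $p$, so their gradients at $p$ are multiples of the nonzero gradient of $E$. Hence exactly one member $C_*$ is singular at $p$. Every other member is integral. This is clear for $E$. If $M\neq E$ is another such member, each component of $M$ meets $E$, and $M\cap E=\{p\}$, so each component passes through $p$; since $p$ is a smooth point of $M$, there is only one component, with multiplicity one. So we must count the singular members of $\Lambda_p$ other than $C_*$.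

**Step 20: $p$ a flex.** In Weierstrass coordinates this is the pencil of Section 3, spanned by $E$ and $y^3$, with $C_*=\{y^3=0\}$. There are two singular members other than $C_*$, both nodal, if $j(E)\ne0$; there is one, cuspidal, if $j(E)=0$.

From now on $p$ is one of the $72$ points that are not flexes.

**Step 21: no cuspidal member is smooth at $p$.** Suppose $C\in\Lambda_p$ is cuspidal and smooth at $p$, so $C\cdot E=9p$. In suitable coordinates $C$ is $Y=X^3$, with smooth points $(s,s^3)$ and cusp at infinity; let $p$ have parameter $s_0$. The equation of $E$ pulls back to the normalization of $C$ as a form of degree $9$ vanishing only at $s_0$, that is, to $c(s-s_0)^9$ with $c\ne0$. By Lemma 1, $s_0=0$, so $p$ is the flex of $C$. Since $C$ and $E$ have contact $9$ at $p$, they have the same $8$-jet, so the flex line of $C$ at $p$ has contact $3$ with $E$, and $p$ is a flex of $E$: a contradiction.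

**Step 22: the member $C_*$ is nodal with branch contacts $8$ and $1$.** A line contained in $C_*$ would meet $E$ only at $p$, with multiplicity $3$, and $p$ would be a flex. So $C_*$ contains no line, hence is irreducible, and it is singular at $p$. It is not cuspidal at $p$, as contact at a cusp is $\le3<9$. So it has a node at $p$; $E$ is tangent to at most one branch, so the contacts of the branches with $E$, which add up to $9$, are $8$ and $1$.

**Step 23: three nodal members, by an Euler characteristic.** The purpose is to count the remaining singular members topologically. Blow up $p=p_1,p_2,\dots,p_9$, the successive infinitely near points on $E$, to get a surface $X$ with $\chi(X)=3+9=12$. Let $H$ be the pullback of the line class and $E_i$ the total exceptional classes, so $E_i^2=-1$ and $E_i\cdot E_k=0$ for $i\ne k$.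

A member of $\Lambda_p$ smooth at $p$ has the same $8$-jet as $E$, so it passes simply through all the $p_i$. Its strict transform has class $f=3H-\sum E_i$ and is isomorphic to it. Two of them, which meet only at $p$ downstairs, have $f^2=9-9=0$, so their strict transforms are disjoint. Thus $\Lambda_p$ gives a morphism $X\to\mathbb P^1$ with fiber class $f$, and the strict transform of $E$ is a smooth fiber of genus $1$. The fiber of a member smooth at $p$ is just its strict transform.

The curves $e_i=E_i-E_{i+1}$, $1\le i\le8$, are the strict transforms of the first eight exceptional curves: $p_{i+1}$ lies on the $i$-th exceptional curve, and $p_{i+2}$ does not lie on its strict transform, since $E$ is smooth. They are isomorphic to $\mathbb P^1$, with $e_i\cdot e_{i+1}=1$ and $e_i\cdot e_k=0$ for $|i-k|\ge2$. Since $f\cdot E_i=1$ for all $i$, we have $f\cdot e_i=0$. So the connected chain $e_1\cup\dots\cup e_8$ lies in one fiber, while $E_9$, with $f\cdot E_9=1$, lies in no fiber. The fibers of members smooth at $p$ contain no $e_i$. Hence the chain lies in the fiber of $C_*$, which as a set is $\tilde C_*\cup e_1\cup\dots\cup e_8$, with $\tilde C_*$ the strict transform.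

By Step 22 one branch of $C_*$ passes through exactly $p_1,\dots,p_8$ and the other only through $p_1$. So $C_*$ has multiplicities $(2,1,1,1,1,1,1,1,0)$ at $p_1,\dots,p_9$. The node is resolved by the first blow-up, so $\tilde C_*\cong\mathbb P^1$. Since $\tilde C_*\cdot e_i$ is the difference of the multiplicities at $p_i$ and $p_{i+1}$,
$$\tilde C_*\cdot e_1=1,\qquad \tilde C_*\cdot e_i=0\ (2\le i\le7),\qquad \tilde C_*\cdot e_8=1 .$$
So the nine curves form a cycle. Its $9$ intersection points are distinct, because a coincidence would produce a point on three of the curves, and among any three of them two have intersection number $0$. The Euler characteristic of this fiber is $9\cdot2-9=9$.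

Smooth fibers have Euler characteristic $0$, so $\chi(X)=12$ is the sum of the Euler characteristics of the singular fibers. Those other than the fiber of $C_*$ are integral singular cubics, nodal by Step 21, each with Euler characteristic $1$. Their number is $12-9=3$.

**Step 24: the totals.** Distinct $p$ give distinct cubics, since $C\cdot E=9p$ determines $p$. By Steps 20 and 23, if $j(E)\ne0$ the number is
$$72\cdot3+9\cdot2=234=6\cdot3\cdot(19\cdot3-44),$$
all nodal. If $j(E)=0$ it is $72\cdot3+9\cdot1=225$, with $216$ nodal and $9$ cuspidal. This proves Theorem C, and with Theorem B the equality $N_d=6d(19d-44)$ for a general smooth plane curve of every degree $d\ge3$. $\blacksquare$
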